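\title{Compressing disks, knot diagrams on surfaces, and the Haken number}

\begin{abstract}
Let $F\subset S^3$ be a closed connected surface with a maximal system $\mathcal D$ of compressing disks. The compressing diagrammatic complexity $c_{\mathcal D}(K;F)$ of a knot $K$ is the least value, over diagrams of $K$ on $F$, of the number of crossings plus the number of intersections with the boundaries of the disks. We show that it does not, in general, bound the Haken number $H(E(K))$ of the knot exterior: there are a surface of genus $6$, a maximal system $\mathcal D$ and knots $K_g$ with $c_{\mathcal D}(K_g;F)=0$ and $H(E(K_g))\ge 2g-1$. On the other hand, a linear bound holds whenever the boundary curves cut $F$ into disks, annuli and pairs of pants, and in particular whenever one side of $F$ is a handlebody.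
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $F\subset S^3$ be a closed connected surface; it is necessarily orientable, and it has a regular neighborhood $N(F)\cong F\times[-1,1]$. A \emph{diagram} $D$ of a knot $K\subset S^3$ on $F$ is obtained by isotoping $K$ into $N(F)$ and projecting it to $F$, provided that the image has only finitely many multiple points, all of them transverse double points; at each of these \emph{crossings} one records which strand is above. We write $c(D)$ for the number of crossings and $c(K;F)$ for its minimum over all diagrams of $K$ on $F$. For $F=S^2$ this is the usual crossing number.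

The two components of $S^3\setminus\operatorname{int}N(F)$ are the \emph{sides} of $F$, and we identify the boundary of each side with $F$. A \emph{compressing disk} is a properly embedded disk in a side whose boundary does not bound a disk in $F$. Let $\mathcal D$ be a maximal system of pairwise disjoint, pairwise non-parallel compressing disks, and let $\Gamma=\partial\mathcal D\subset F$. Thus $\Gamma=\Gamma_1\cup\Gamma_2$, where $\Gamma_i$ consists of the boundaries of the disks on the $i$-th side. Each $\Gamma_i$ is a union of disjoint simple closed curves, while $\Gamma_1$ and $\Gamma_2$ may cross each other transversely. A diagram $D$ is in \emph{general position} with respect to $\Gamma$ if it meets each curve of $\Gamma$ transversely in finitely many points, none of which is a crossing of $D$ or a point where two curves of $\Gamma$ meet. The \emph{compressing diagrammatic complexity} of $K$ is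
\[
c_{\mathcal D}(K;F)=\min_D\bigl(c(D)+|D\cap\Gamma|\bigr),
\]
the minimum being taken over all diagrams of $K$ on $F$ in general position with respect to $\Gamma$.

Let $E(K)=S^3\setminus\operatorname{int}N(K)$ be the exterior of $K$. A surface in $E(K)$, closed or with boundary, is \emph{essential} if it is compact, connected, two-sided, properly embedded, incompressible and $\partial$-incompressible, not a $2$-sphere, and not parallel into $\partial E(K)$; these terms are recalled in Section~\ref{sec:prelim}. The \emph{Haken number} $H(E(K))$ is the maximal number of pairwise disjoint, pairwise non-parallel essential surfaces in $E(K)$. It is finite. The following question comes from Ozawa~\cite{Ozawa}.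

\medskip
\noindent\textbf{Question.} \emph{Let $F\subset S^3$ be a closed connected surface with a maximal compressing disk system $\mathcal D$. Are there constants $C_1>0$ and $C_2\ge0$, depending only on $F$ and $\mathcal D$, such that}
\begin{equation}\label{eq:question}
c_{\mathcal D}(K;F)\ \ge\ C_1\,H(E(K))-C_2
\end{equation}
\emph{for every knot $K\subset S^3$?}

\subsection{What the simplest cases suggest}

The sphere has no compressing disks, so for $F=S^2$ the left side of \eqref{eq:question} is the crossing number. In this case the inequality has a transparent reason: a diagram with $c$ crossings yields a triangulation of $E(K)$ whose number of tetrahedra is linear in $c$, and the number of disjoint non-parallel essential surfaces is at most linear in the number of tetrahedra. Both statements are contained in Sections~\ref{sec:count} and~\ref{sec:positive}. A planar diagram fits into a small disk of $F\setminus\Gamma$, so $c_{\mathcal D}(K;F)\le c(K;S^2)$ for every $(F,\mathcal D)$. The Question asks whether the bound survives for this smaller quantity.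

Crossings alone are not enough. A surface of genus $2$ carries simple closed curves, that is, diagrams without crossings, whose exteriors have arbitrarily large Haken number (Lemma~\ref{lem:genustwo} and Proposition~\ref{prop:haken}). The term $|D\cap\Gamma|$ is there to record how a diagram winds around $F$. If one side of $F$ is a handlebody of genus at least $2$, a maximal disk system cuts $F$ into pairs of pants, and little winding is possible inside a pair of pants. This suggests the answer yes.

Maximality of $\mathcal D$, however, is a condition on the two $3$-manifolds bounded by $F$, and not on $F$. The disks on one side do not see a part of $F$ that is incompressible to that side. If one large subsurface is invisible from both sides at once, then every simple closed curve in it has complexity zero. This is what happens in our example.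

\subsection{Results}

The answer to the Question is no in general, and yes for an explicit large class of surfaces.

\begin{theorem}\label{thm:negative}
There are a closed connected surface $F\subset S^3$ of genus $6$, a maximal compressing disk system $\mathcal D$ for $F$, and knots $K_g$, $g\ge2$, with
\[
c_{\mathcal D}(K_g;F)=0,\qquad H(E(K_g))\ge 2g-1 .
\]
Hence no constants $C_1>0$, $C_2\ge0$ satisfy \eqref{eq:question} for this pair $(F,\mathcal D)$. In fact no inequality $c_{\mathcal D}(K;F)\ge\varphi(H(E(K)))$ with $\varphi(x)\to\infty$ as $x\to\infty$ holds for all $K$.
\end{theorem}

\begin{theorem}\label{thm:positive}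
Let $F\subset S^3$ be a closed connected surface and let $\Gamma\subset F$ be a finite union of transverse simple closed curves such that every component of $F\setminus\Gamma$ is an open disk, an open annulus, an open pair of pants, or a sphere. Then there are constants $C_1>0$ and $C_2\ge0$, depending only on $(F,\Gamma)$, such that every diagram $D$ on $F$, in general position with respect to $\Gamma$, of every knot $K$ satisfies
\[
c(D)+|D\cap\Gamma|\ \ge\ C_1\,H(E(K))-C_2 .
\]
\end{theorem}

\begin{corollary}\label{cor:handlebody}
If at least one side of $F$ is a handlebody, then \eqref{eq:question} holds for every maximal system $\mathcal D$. In particular it holds for every $F$ of genus at most $1$ and for every Heegaard surface.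
\end{corollary}

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(i)] In Theorem~\ref{thm:positive}, ``pair of pants'' cannot be weakened to ``four-holed sphere'': there are a surface $\Sigma\subset S^3$ of genus $2$ and disjoint simple closed curves $\mu_1,\mu_2\subset\Sigma$, with $\Sigma\setminus(\mu_1\cup\mu_2)$ an open four-holed sphere, such that each $K_g$ has a crossingless diagram on $\Sigma$ meeting $\mu_1\cup\mu_2$ in two points.
\item[(ii)] The linear order in Corollary~\ref{cor:handlebody} is optimal for $F=S^2$: the connected sum of $n\ge2$ trefoils has crossing number at most $3n$ and Haken number at least $n$.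
\end{itemize}
\end{proposition}

We do not classify all pairs $(F,\mathcal D)$. The cases covered neither by Theorem~\ref{thm:positive} nor by the construction behind Theorem~\ref{thm:negative}, for instance those in which $F\setminus\Gamma$ has a one-holed torus component, are left open here.

Theorem~\ref{thm:negative} is proved in Sections~\ref{sec:surface} and~\ref{sec:knots}: the first hides a given surface $\Sigma$ inside a surface $F$ whose compressing disks avoid it, and the second constructs knots on a fixed $\Sigma$ with many disjoint non-parallel Seifert surfaces. Sections~\ref{sec:count}--\ref{sec:handlebody} are independent of these, except for Proposition~\ref{prop:sharp}(i), and prove the remaining results.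

\section{Conventions and standard facts}\label{sec:prelim}

We work in the piecewise linear or smooth category. A system of disks is \emph{maximal} if it is maximal under inclusion; Proposition~\ref{prop:five} shows that the system in Theorem~\ref{thm:negative} can be taken to have maximum cardinality as well. To \emph{cut} a manifold along properly embedded two-sided surfaces is to remove an open regular neighborhood of them. The resulting components are \emph{pieces}, and each disk along which we cut leaves two disks, its \emph{scars}, in the boundary of the pieces.

Let $M$ be a compact orientable $3$-manifold and $S\subset M$ a properly embedded two-sided surface or a component of $\partial M$. Then $S$ is \emph{incompressible} if for every disk $\Delta\subset M$ with $\Delta\cap S=\partial\Delta$ the curve $\partial\Delta$ bounds a disk in $S$. A properly embedded $S$ is \emph{$\partial$-incompressible} if for every disk $\Delta\subset M$ whose boundary is the union of two arcs $\alpha=\Delta\cap S$ and $\beta=\Delta\cap\partial M$, the arc $\alpha$ cuts off a disk from $S$. Two disjoint properly embedded surfaces are \emph{parallel} if they are the ends $s\times0$ and $s\times1$ of a product region $s\times I\subset M$ with $\partial s\times I\subset\partial M$.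 A surface is \emph{parallel into $\partial M$} if it cobounds a product region with a subsurface of $\partial M$. The manifold $M$ is \emph{irreducible} if every embedded $2$-sphere bounds a ball. We use the following textbook facts.

\begin{itemize}
\item[(F1)] (Alexander's theorem.) A $2$-sphere in $S^3$ bounds a ball on each side, and a torus bounds a solid torus on at least one side. Hence a compact $3$-dimensional submanifold $M\subset S^3$ with connected boundary is irreducible: of the two balls bounded by a sphere in $\operatorname{int}M$, the one that misses $\partial M$ lies in $M$.
\item[(F2)] (Loop theorem.) A connected surface $S$ as above is incompressible if and only if $\pi_1(S)\to\pi_1(M)$ is injective. Hence a closed incompressible surface contained in a ball is a sphere. The torus $\partial E(K)$ is incompressible in $E(K)$ if and only if $K$ is nontrivial.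
\item[(F3)] For a compact orientable $3$-manifold $Z$, the kernel of $H_1(\partial Z;\mathbb Q)\to H_1(Z;\mathbb Q)$ has half the dimension of $H_1(\partial Z;\mathbb Q)$.
\item[(F4)] The linking number $\operatorname{lk}(a,b)$ of disjoint oriented curves in $S^3$ is symmetric, depends only on the homology class of $a$ in $S^3\setminus b$, and equals the intersection number of $a$ with any $2$-chain bounded by $b$. It vanishes if a sphere separates $a$ from $b$.
\item[(F5)] Let $s$ be a Seifert surface of genus $g$ for $K$, that is, a connected orientable surface in $E(K)$ with one boundary curve, which runs once along $K$. Fix a co-orientation, a basis $a_1,\dots,a_{2g}$ of $H_1(s)$, and push-offs $a_x^{\pm}$ to the two sides. The \emph{Seifert matrix} is $V_{xy}=\operatorname{lk}(a_x^+,a_y)$, and $\operatorname{lk}(a_x^-,a_y)=V_{yx}$. The matrix $V-V^T$ is, up to sign, the matrix of intersection numbers $a_x\cdot a_y$ on $s$. The polynomial $\det(V-tV^T)$ is, up to factors $\pm t^{m}$, the Alexander polynomial of $K$ and does not depend on $s$. Its breadth, the difference between the highest and the lowest exponent, is at most $2g$.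
\item[(F6)] $H_1(E(K))\cong\mathbb Z$. Cutting a handlebody along a properly embedded disk gives one or two handlebodies.
\end{itemize}

\begin{lemma}\label{lem:sides}
Let $M$ be a side of a closed connected surface $F\subset S^3$. Then $M$ is irreducible, and two disjoint compressing disks of $M$ are parallel if and only if their boundaries cobound an annulus in $F$. Every system of disjoint non-parallel compressing disks is finite and is contained in a maximal one.
\end{lemma}

\begin{proof}
Irreducibility is (F1). If the boundaries of two disjoint disks cobound an annulus, the disks and the annulus form a sphere; it bounds a ball in $M$, and this ball is a product region between the disks. The converse is part of the definition of parallel. So the boundaries of a system are disjoint, essential, pairwise non-parallel curves on $F$, and the number of such curves is bounded in terms of the genus.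
\end{proof}

\begin{example}\label{ex:unknot}
If $K$ is trivial, then $H(E(K))=1$. Let $S$ be essential in the solid torus $E(K)$ and choose a meridian disk $\Delta$ with $|\Delta\cap S|$ minimal. If $\Delta\cap S$ contains a circle, then one that is innermost in $\Delta$ bounds a disk in $S$; if it contains only arcs, then one that is outermost in $\Delta$ cuts off a disk from $S$. Surgering $\Delta$ along an innermost or outermost subdisk of this disk gives a meridian disk with fewer intersections. So $S$ misses $\Delta$ and lies in a ball, and by (F2) it is a disk. It is not parallel into the boundary, so it is a meridian disk. Disjoint meridian disks are parallel.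
\end{example}

\section{A surface whose compressing disks avoid a large subsurface}\label{sec:surface}

Let $\Sigma\subset S^3$ be a closed connected surface of genus $h\ge1$ with a bicollar, $\Sigma=\Sigma\times0$. We look for a surface $F$ that contains most of $\Sigma$ and all of whose compressions take place elsewhere. The regions of $S^3\setminus F$ directly above and directly below $\Sigma$ should therefore have incompressible boundary. The collars $\Sigma\times[0,1]$ and $\Sigma\times[-1,0]$ have this property, but their boundaries form the disconnected surface $\Sigma\times\{-1,0,1\}$. We connect it by two tubes and knot the tubes to keep incompressibility.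

Let $U_+$ and $U_-$ be the components of $S^3\setminus(\Sigma\times(-1,1))$ bounded by $\Sigma\times1$ and $\Sigma\times\{-1\}$. Choose disjoint disks $\Delta_\pm\subset\Sigma$ with centers $x_\pm$. Let $\alpha_+\subset\Delta_+\times[0,1]$ be obtained from $x_+\times[0,1]$ by tying in a trefoil $J$, and let $\alpha_-\subset\Delta_-\times[-1,0]$ be obtained from $x_-\times[-1,0]$ in the same way. Let $X_+$ and $X_-$ be the exteriors of $\alpha_+$ in $\Sigma\times[0,1]$ and of $\alpha_-$ in $\Sigma\times[-1,0]$, and put
\[
M_+=X_-\cup N(\alpha_+)\cup U_+,\qquad M_-=X_+\cup N(\alpha_-)\cup U_-,\qquad F=M_+\cap M_-=\partial M_+=\partial M_- .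
\]
Then $M_+\cup M_-=S^3$. The surface $F$ consists of three copies of $\Sigma$ joined by two knotted tubes; it is closed, connected and of genus $3h$, and its sides are $M_+$ and $M_-$ (Figure~\ref{fig:F}). Let $\Sigma'\subset F$ be $\Sigma\times0$ with the feet of the two tubes removed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (-4,1.4) rectangle (4,2.1);
\fill[gray!25] (-4,-1.4) rectangle (4,0);
\fill[gray!25] (1.7,0) rectangle (2.3,1.4);
\fill[white] (-2.3,-1.4) rectangle (-1.7,0);
\draw[thick] (-4,1.4) -- (1.7,1.4) -- (1.7,0) -- (-1.7,0) -- (-1.7,-1.4) -- (4,-1.4);
\draw[thick] (4,1.4) -- (2.3,1.4) -- (2.3,0) -- (4,0);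
\draw[thick] (-4,0) -- (-2.3,0) -- (-2.3,-1.4) -- (-4,-1.4);
\draw[fill=white] (1.45,0.25) rectangle (2.55,0.8);
\draw[fill=white] (-2.55,-0.8) rectangle (-1.45,-0.25);
\node at (2,0.52) {$J$};
\node at (-2,-0.52) {$J$};
\draw[densely dashed] (1.7,1.1) -- (2.3,1.1) node[right] {$E_+$};
\draw[densely dashed] (-2.3,-1.1) -- (-1.7,-1.1) node[right] {$E_-$};
\node at (0,1.75) {$U_+$};
\node at (-0.6,0.7) {$X_+$};
\node at (0.8,-0.7) {$X_-$};
\node at (0,-1.75) {$U_-$};
\node[right] at (4,1.4) {$\Sigma\times1$};
\node[right] at (4,0) {$\Sigma\times0$};
\node[right] at (4,-1.4) {$\Sigma\times\{-1\}$};
\end{tikzpicture}
\caption{Schematic cross section of the surface $F$ (thick): three parallel copies of $\Sigma$ joined by two tubes, each knotted in a trefoil $J$ inside the box. The side $M_+$ is shaded, the side $M_-$ is white, and $E_\pm$ are cocore disks of the tubes.}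
\label{fig:F}
\end{figure}

\begin{lemma}\label{lem:Xincomp}
The surface $\partial X_\pm$ is incompressible in $X_\pm$.
\end{lemma}

\begin{proof}
By symmetry consider $X_+$. Let $\Sigma_0=\Sigma\setminus\operatorname{int}\Delta_+$. The exterior of $\alpha_+$ in the ball $\Delta_+\times[0,1]$ is the trefoil exterior $E(J)$, so
\[
X_+=(\Sigma_0\times[0,1])\cup_A E(J),\qquad A=\partial\Sigma_0\times[0,1],
\]
where $A$ is a meridional annulus in $\partial E(J)$. Let $A'$ be the complementary annulus in $\partial E(J)$; then $\partial X_+=(\Sigma_0\times0)\cup A'\cup(\Sigma_0\times1)$. The core of $A$ has infinite order in $\pi_1(\Sigma_0\times[0,1])$, because $h\ge1$, and in $\pi_1(E(J))$, because it is a meridian.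

Suppose that $\partial X_+$ is compressible, and among all disks $\Delta\subset X_+$ with boundary essential in $\partial X_+$ choose one, transverse to $A$, for which the number of components of $\Delta\cap A$ is minimal.

\emph{There are no circles.} A circle of $\Delta\cap A$ that is innermost in $\Delta$ is null-homotopic on one side of $A$, hence bounds a disk in $A$. A circle that is innermost in this disk bounds a disk $d\subset A$ whose interior misses $\Delta$, since arcs of $\Delta\cap A$ end on $\partial A$. Replacing the subdisk of $\Delta$ bounded by $\partial d$ by a push-off of $d$ keeps $\partial\Delta$ and reduces the intersection.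

\emph{Every arc spans $A$.} If some arc has both ends on one component of $\partial A$, an outermost such arc cuts off a disk $d\subset A$ whose interior misses $\Delta$. Surgering $\Delta$ along $d$ gives two disks, each meeting $A$ in fewer components. In $\pi_1(\partial X_+)$ the curve $\partial\Delta$ is a product of conjugates of their boundaries, so one of these is essential.

\emph{There are no arcs.} An arc $a$ that is outermost in $\Delta$ cuts off a disk $\delta\subset\Delta$ with $\partial\delta=a\cup b$, where $a$ spans $A$ and $b\subset\partial X_+$ meets $A$ only in its ends. If $\delta\subset\Sigma_0\times[0,1]$, then $b$ joins $\Sigma_0\times0$ to $\Sigma_0\times1$ inside $\Sigma_0\times\{0,1\}$, which is impossible. If $\delta\subset E(J)$, then $\partial\delta$ meets the core of $A$ exactly once, so it is essential in $\partial E(J)$, and $J$ is trivial by (F2).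

Hence $\Delta\cap A=\emptyset$, and $\partial\Delta$ lies in $\Sigma_0\times0$, in $\Sigma_0\times1$, or in $A'$. The first two are $\pi_1$-injective in $\Sigma_0\times[0,1]$ and the third is $\pi_1$-injective in $E(J)$. In each case $\partial\Delta$ bounds a disk in $\partial X_+$, a contradiction.
\end{proof}

Without the knot the lemma fails: for a vertical arc, $X_+$ is a punctured copy of $\Sigma$ times an interval, and every essential arc of the punctured surface, times the interval, is a compressing disk that runs across $\Sigma\times0$.

Let $E_\pm\subset N(\alpha_\pm)$ be a cocore disk in the interior of the tube. The curve $\partial E_\pm$ separates $F$ into parts of genus $h$ and $2h$, so $E_\pm$ is a compressing disk of $M_\pm$.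

\begin{lemma}\label{lem:middle}
Let $\mathcal D=\mathcal D_+\cup\mathcal D_-$, where $\mathcal D_\pm$ is a maximal system of compressing disks of $M_\pm$ containing $E_\pm$. Then $\Gamma\cap\Sigma'=\emptyset$, and every knot $K$ isotopic to a simple closed curve on $\Sigma$ has $c_{\mathcal D}(K;F)=0$.
\end{lemma}

\begin{proof}
The disk $E_+$ cuts $M_+$ into a copy of $X_-$ and a copy of $U_+$. Suppose that another disk $E\in\mathcal D_+$ lies in the copy of $X_-$. By Lemma~\ref{lem:Xincomp}, $\partial E$ bounds a disk in the boundary of that copy. Since $\partial E$ is essential in $F$, this disk contains the scar of $E_+$. Then $\partial E$ and $\partial E_+$ cobound an annulus in $F$, and $E$ is parallel to $E_+$ by Lemma~\ref{lem:sides}, a contradiction. So all other disks of $\mathcal D_+$ lie in the copy of $U_+$, and $\partial\mathcal D_+$ is contained in the union of $\Sigma\times1$ and the upper tube. Symmetrically, $\partial\mathcal D_-$ is contained in the union of $\Sigma\times\{-1\}$ and the lower tube. Both miss $\Sigma'$.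

A simple closed curve on $\Sigma\times0$ can be isotoped in $\Sigma\times 0$ off the two feet. It is then a diagram on $F$ without crossings and disjoint from $\Gamma$.
\end{proof}

One might read ``maximal'' as ``of maximum cardinality'' and hope that a larger system excludes the example. It does not.

\begin{proposition}\label{prop:five}
Suppose that $h=2$ and that $U_+$ and $U_-$ are handlebodies. Then $\mathcal D_+$ and $\mathcal D_-$ in Lemma~\ref{lem:middle} can be chosen with $5$ disks each, and no system of disjoint non-parallel compressing disks of $M_+$ or of $M_-$ has more than $5$ disks.
\end{proposition}

\begin{proof}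
By symmetry consider $M_+$. Three disjoint disks, missing the scar of $E_+$, cut the copy of $U_+$ into two balls with three scars each. One of the balls also carries the scar of $E_+$; cut it along a disk with two scars on each side. Together with $E_+$ these are $5$ disks whose boundaries cut $F$ into three pairs of pants and a one-holed surface of genus $4$. All four have negative Euler characteristic, so no boundary curve bounds a disk in $F$ and no two cobound an annulus. The upper bound below shows that this system is maximal.

Let $\mathcal E$ be a system of $m\ge1$ disjoint non-parallel compressing disks, and cut $M_+$ along it. The bound comes from an Euler characteristic count, improved by the fact that one piece must have boundary of large genus.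

\emph{Each piece $Y$ has connected boundary.} Suppose that $\partial_1\ne\partial_2$ are components of $\partial Y$, and let $\partial_1'$ be a push-off of $\partial_1$ into $\operatorname{int}Y$. It separates $S^3$. Some arc in $Y$ from $\partial_1$ to $\partial_2$ crosses $\partial_1'$ once, so $\partial_1$ and $\partial_2$ lie on different sides of $\partial_1'$. Both contain points of $F$, which is connected and disjoint from $\partial_1'$, a contradiction.

\emph{The count.} A piece bounded by a sphere is a ball, by irreducibility. Every piece has a scar. A ball has at least three: with one scar the boundary of a disk would be inessential, and with two scars either two disks of $\mathcal E$ would be parallel or $F$ would be a torus. Let there be $q_0$ balls and $q_1$ other pieces, with boundaries of genera $h_1,\dots,h_{q_1}\ge1$. There are $2m$ scars, so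
\[
-10=\chi(F)=2q_0+\sum_i(2-2h_i)-2m,\qquad 2m\ge3q_0+q_1 .
\]
Multiplying the equation by $\frac32$ and inserting $3q_0\le2m-q_1$ gives
\[
m\le15-q_1+\sum_i(3-3h_i)=15-\sum_i(3h_i-2).
\]
Every term $3h_i-2$ is positive, so it suffices to find a piece with $h_i\ge4$.

\emph{A piece of genus at least $4$.} Let $G\subset\operatorname{int}M_+$ be a parallel copy of the boundary of the copy of $X_-$ cut off by $E_+$. It has genus $4$ and bounds $X'\cong X_-$. The closure $M'$ of $M_+\setminus X'$ is $G\times I$ joined by a $1$-handle to a handlebody of genus $2$. So $\pi_1(M')$ is the free product of $\pi_1(G)$ with a free group of rank $2$, and $G\to M'$ is injective on $\pi_1$ and on $H_1(\,\cdot\,;\mathbb Q)$. With Lemma~\ref{lem:Xincomp}, $G$ is incompressible to both sides, hence incompressible in $M_+$, and by (F2) it lies in no ball.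

Isotope $G$ in $\operatorname{int}M_+$, carrying $X'$ and $M'$ along, so that it is transverse to $\mathcal E$ with the fewest circles of intersection. If there is a circle, one that is innermost in a disk of $\mathcal E$ bounds a subdisk $E'$ whose interior misses $G$, and it bounds a disk $G_0\subset G$. The sphere $E'\cup G_0$ bounds a ball in $M_+$. The connected surface $G\setminus G_0$ misses the sphere and does not lie in the ball, so $G_0$ can be isotoped across the ball and past $E'$, which removes at least one circle. Hence $G\cap\mathcal E=\emptyset$. Since $\partial\mathcal E\subset F\subset M'$, all disks of $\mathcal E$ lie in $M'$, and $X'$ lies in a single piece $Y$.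

Let $h'$ be the genus of $\partial Y$ and $Z=Y\setminus\operatorname{int}X'\subset M'$, so that $\partial Z=\partial Y\sqcup G$. By (F3) the kernel $\mathcal K$ of $H_1(\partial Z;\mathbb Q)\to H_1(Z;\mathbb Q)$ has dimension $h'+4$. The composition $H_1(G)\to H_1(Z)\to H_1(M')$ is injective, so $\mathcal K\cap H_1(G)=0$ and $\mathcal K$ projects injectively to $H_1(\partial Y;\mathbb Q)$. Thus $h'+4\le2h'$, that is, $h'\ge4$, and $m\le15-10=5$.
\end{proof}

\section{Knots on a genus two surface with many Seifert surfaces}\label{sec:knots}

By Lemma~\ref{lem:middle} it remains to find one surface $\Sigma$ and simple closed curves on it whose exteriors have unbounded Haken number. Our knots consist of four vertical strands closed up by two arcs at the bottom and two arcs at the top. The bottom arcs are fixed and only the top arcs vary, which places all knots on one surface of genus $2$. A Seifert surface is built level by level, with two choices at each level, and these choices produce the many surfaces.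

\subsection{The pillowcase and the knots $K_g$}

Let $\mathcal G$ be the group of maps $x\mapsto\pm x+2w$, $w\in\mathbb Z^2$, of $\mathbb R^2$, and let $P=\mathbb R^2/\mathcal G$. This is an oriented sphere with four \emph{cone points}, the classes of $\mathbb Z^2$ modulo $2\mathbb Z^2$. Let $v\in\mathbb Z^2$ be primitive. The segments $[x,x+v]$, $x\in\mathbb Z^2$, have disjoint interiors free of lattice points, and the rotation about $x+v$ carries $[x,x+v]$ to $[x+v,x+2v]$. So these segments project to two disjoint embedded arcs, each joining a class $x$ to the class $x+v$; their union is denoted by $\ell(v)$. If $\det(v,w)=\pm1$, the parallelograms spanned by $v$ and $w$ at lattice points tile the plane. They have area $1$ and trivial stabilizers, since their centers are not lattice points, while $P$ has area $2$. Hence $\ell(v)\cup\ell(w)$ is a circle through the four cone points, on which arcs of $\ell(v)$ and $\ell(w)$ alternate, and it divides $P$ into two open \emph{squares}.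

Define
\[
v_0=(0,-1),\qquad v_1=(1,0),\qquad v_{i+1}=4v_i-v_{i-1}.
\]
Then $\det(v_{i-1},v_i)=1$ for all $i$, because $\det(v_i,v_{i+1})=-\det(v_i,v_{i-1})$, and $v_{i+1}\equiv v_{i-1}\pmod 2$. Name the cone points $p_0=[0]$, $p_1=[v_0]$, $p_2=[v_0+v_1]$, $p_3=[v_1]$. For even $i$ the arcs of $\ell(v_i)$ join $p_0p_1$ and $p_2p_3$; for odd $i$ they join $p_0p_3$ and $p_1p_2$.

Fix once and for all an embedding $P\times[-1,2]\subset S^3$, with complement two balls. The second coordinate is the \emph{height}. For $g\ge2$ put $k=2g+1$ and
\[
K_g=(\ell(v_0)\times0)\ \cup\ (\{p_0,p_1,p_2,p_3\}\times[0,1])\ \cup\ (\ell(v_k)\times1).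
\]
Since $k$ is odd, one can go up along $p_0$, down along $p_3$, up along $p_2$, down along $p_1$ and return, so $K_g$ is a knot. We call $p_0,p_2$ the \emph{up points} and $p_1,p_3$ the \emph{down points}.

\begin{lemma}\label{lem:genustwo}
There is a surface $\Sigma\subset S^3$ of genus $2$, independent of $g$ and bounding handlebodies on both sides, such that every $K_g$ is isotopic to a simple closed curve on $\Sigma$. Moreover, there are disjoint curves $\mu_1,\mu_2\subset\Sigma$, independent of $g$, which cut $\Sigma$ into a four-holed sphere and which this simple closed curve meets once each.
\end{lemma}

\begin{proof}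
Let $B_1$ be the ball bounded by $P\times1$ that does not contain $P\times0$, and let $T=(\ell(v_0)\times0)\cup(\{p_0,\dots,p_3\}\times[0,1])$, a pair of arcs independent of $g$. Put $Y=B_1\cup N(T)$ and $\Sigma=\partial Y$. Then $Y$ is a ball with two $1$-handles, the \emph{tubes}. Each of the two disks of $\ell(v_0)\times[0,1]$ is bounded by an arc of $T$ and an arc in $P\times 1$, so these disks cut the closure of $S^3\setminus Y$ into a ball. Both sides of $\Sigma$ are therefore handlebodies of genus $2$. The meridians $\mu_1,\mu_2$ of the tubes cut $\Sigma$ into a four-holed sphere.

Now $K_g=T\cup(\ell(v_k)\times1)$. A radial isotopy of $P$ near the cone points, applied at heights close to $1$, fixes the vertical strands and arranges that $\ell(v_k)\times1$ meets each foot of $N(T)$ in one radius. Identify a tube with $D^2\times I$ so that its core is $0\times I$ and the radii in its two feet are $\rho\times0$ and $\rho\times1$ for one radius $\rho$ of $D^2$, with endpoint $y\in\partial D^2$. Isotope $K_g$ across the rectangle $\rho\times I$ to the arc $y\times I$. After doing this in both tubes, we have a simple closed curve on $\Sigma$ that runs once along each tube.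
\end{proof}

\subsection{Walls and octagons}

Fix $g$ and write $K=K_g$. Let $O\subset P$ be the union of four disks around the cone points, so small that $\ell(v_0),\dots,\ell(v_k)$ meet them only in radii, and let $P_0=P\setminus\operatorname{int}O$. For $0\le i\le k$ let the \emph{band} $B_i\subset P_0$ be a thin neighborhood of $\ell(v_i)\cap P_0$; it consists of two rectangles, and $B_{i-1}\cap B_i=\emptyset$. For small $\varepsilon>0$ take
\[
N(K)=(O\times[0,1])\ \cup\ ((O\cup B_0)\times[-\varepsilon,0])\ \cup\ ((O\cup B_k)\times[1,1+\varepsilon]).
\]
This solid torus is a regular neighborhood of $K$ with its horizontal arcs pushed to heights $-\varepsilon/2$ and $1+\varepsilon/2$. The sets $\partial O\times[0,1]$, $B_0\times0$ and $B_k\times1$ lie in $\partial E(K)$, and $E(K)$ meets $P\times(0,1)$ in $P_0\times(0,1)$.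

A surface spanning $K$ can start at the bottom as two vertical walls over $\ell(v_0)$ and must end at the top as two vertical walls over $\ell(v_k)$. It can pass from walls over $\ell(v_{i-1})$ to walls over $\ell(v_i)$ through a horizontal copy of either of the two squares bounded by $\ell(v_{i-1})\cup\ell(v_i)$. To name the two choices, direct every arc of every $\ell(v_i)$ from its down point to its up point. Along the circle $\ell(v_{i-1})\cup\ell(v_i)$ up points and down points alternate, so one orientation of the circle agrees with both arcs of $\ell(v_{i-1})$ and disagrees with both arcs of $\ell(v_i)$. Let $Q_i^+$ be the square to the left of the circle with this orientation and $Q_i^-$ the other one. Thus, for $1\le i\le k$,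
\begin{equation}\label{eq:sides}
\begin{array}{l}
Q_i^+\ \text{is to the left of both arcs of }\ell(v_{i-1})\ \text{and to the right of both arcs of }\ell(v_i),\\[2pt]
Q_i^-\ \text{is to the right of both arcs of }\ell(v_{i-1})\ \text{and to the left of both arcs of }\ell(v_i).
\end{array}
\end{equation}

We want many such surfaces at once. Let $\mathcal I=\{2,3,\dots,2g\}$. In the interior of each band $B_i$ choose disjoint parallel copies $\ell_j(v_i)$, $j\in\mathcal I$, of $\ell(v_i)\cap P_0$, with ends on $\partial O$ and with the same left-to-right order in both rectangles. The four arcs of $\ell_j(v_{i-1})\cup\ell_j(v_i)$ cut $P_0$ into two \emph{octagons} $\Omega^+_{i,j}$ and $\Omega^-_{i,j}$, which agree with $Q_i^+$ and $Q_i^-$ outside $O\cup B_{i-1}\cup B_i$. Each is bounded by these four arcs and by one arc on each circle of $\partial O$. By \eqref{eq:sides}, $\Omega^-_{i,j}$ meets $B_{i-1}$ exactly in the part to the right of $\ell_j(v_{i-1})$ and meets $B_i$ exactly in the part to the left of $\ell_j(v_i)$; the octagon $\Omega^+_{i,j}$ meets the bands in the complementary parts.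

This dictates the orders. Of two surfaces that use negative octagons at level $i$, the one on the right in $B_{i-1}$ stands in the way of the other's octagon; it has to change first, and it has to reappear on the right in $B_i$. A surface that uses the positive octagon is out of the way of all the others if it is leftmost in $B_{i-1}$ and rightmost in $B_i$. We let surface number $j$ use the positive octagon exactly once, at level $j$, and choose the orders accordingly. In $B_0$ and $B_1$ the left-to-right order is $2,3,\dots,2g$. For $2\le i\le2g$ the order in $B_{i-1}$ is $i,i+1,\dots,2g,2,\dots,i-1$, and the order in $B_i$ is obtained from it by moving the leftmost index $i$ to the far right. The order in $B_k$ is the order in $B_{2g}$. For $g=2$ the orders in $B_0,\dots,B_5$ are $234,\ 234,\ 342,\ 423,\ 234,\ 234$; Figure~\ref{fig:level} shows level $2$.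

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (-1.7,-1.5) rectangle (1.7,1.5);
\foreach \y in {1.8,1.2,-1.2,-1.8} \draw (-2,\y) -- (2,\y);
\foreach \x in {-2.3,-2,2,2.3} \draw (\x,-1.5) -- (\x,1.5);
\draw[very thick] (-2,1.5) -- (2,1.5) (-2,-1.5) -- (2,-1.5) (-1.7,-1.5) -- (-1.7,1.5) (1.7,-1.5) -- (1.7,1.5);
\draw[fill=white] (-2,1.5) circle (0.55) node {$p_3$};
\draw[fill=white] (2,1.5) circle (0.55) node {$p_0$};
\draw[fill=white] (2,-1.5) circle (0.55) node {$p_1$};
\draw[fill=white] (-2,-1.5) circle (0.55) node {$p_2$};
\foreach \x/\y/\n in {-0.5/1.8/2,0/1.5/3,0.5/1.2/4,0.5/-1.8/2,0/-1.5/3,-0.5/-1.2/4,1.7/-0.5/3,2/0/4,2.3/0.5/2,-1.7/0.5/3,-2/0/4,-2.3/-0.5/2}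
  \node[fill=white,inner sep=1pt] at (\x,\y) {\scriptsize$\n$};
\draw[->] (-0.6,2.15) -- (0.6,2.15) node[right] {$B_1$};
\draw[->] (0.6,-2.15) -- (-0.6,-2.15) node[left] {$B_1$};
\draw[->] (2.7,-0.5) -- (2.7,0.5) node[right] {$B_2$};
\draw[->] (-2.7,0.5) -- (-2.7,-0.5) node[left] {$B_2$};
\node at (0,0) {$\Omega^-_{2,3}$};
\end{tikzpicture}
\caption{Level $i=2$ for $g=2$, with the sphere $P$ drawn so that $Q_2^-$ is inside and $Q_2^+$ is outside. Arrows give the directions of the arcs. The left-to-right order of the copies is $2,3,4$ in $B_1$ and $3,4,2$ in $B_2$. Sheet $4$ changes from $B_1$ to $B_2$ first, which frees the shaded octagon for sheet $3$. Sheet $2$ uses the outer octagon and can change at any nearby height.}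
\label{fig:level}
\end{figure}

Choose $0<t_1<\dots<t_k<1$ and $\delta>0$ so that the intervals $[t_i-\delta,t_i+\delta]$ are disjoint and lie in $(0,1)$. Put $\tau_0^j=0$ and $\tau_{k+1}^j=1$, and for $1\le i\le k$ choose distinct heights $\tau_i^j\in(t_i-\delta,t_i+\delta)$, $j\in\mathcal I$, subject to one rule: among the indices $j\ne i$, the further right $\ell_j(v_{i-1})$ lies, the smaller is $\tau_i^j$. The \emph{sheet} $s_j$ is the union of the \emph{walls} $\ell_j(v_i)\times[\tau_i^j,\tau_{i+1}^j]$, $0\le i\le k$, and of the horizontal octagons
\[
\Omega^-_{i,j}\times\tau_i^j\quad(1\le i\le k,\ i\ne j),\qquad \Omega^+_{j,j}\times\tau_j^j .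
\]
The octagon of $s_j$ at height $\tau_i^j$ is its \emph{$i$-th octagon}.

\begin{lemma}\label{lem:disjoint}
The sheets $s_j$, $j\in\mathcal I$, are pairwise disjoint. For $i\in\mathcal I$ they remain disjoint when $\tau_i^i$ takes any value in $(t_i-\delta,t_i+\delta)$.
\end{lemma}

\begin{proof}
Walls of different sheets lie over disjoint arcs or at disjoint heights: at heights near $t_i$ only walls over $B_{i-1}$ and $B_i$ are present, and these bands are disjoint. It remains to examine the octagons at level $i$.

Let $j\ne i$ and consider another sheet $s_{j'}$ at height $\tau_i^j$. If $j'\ne i$ and $\tau_i^{j'}>\tau_i^j$, it consists of walls over $\ell_{j'}(v_{i-1})$, which is to the left of $\ell_j(v_{i-1})$ by the rule for heights. If $j'\ne i$ and $\tau_i^{j'}<\tau_i^j$, it consists of walls over $\ell_{j'}(v_i)$; here $j'$ was to the right of $j$ in $B_{i-1}$, so it is to the right of $j$ in $B_i$. In both cases the walls miss $\Omega^-_{i,j}$. If $j'=i$, then $\ell_i(v_{i-1})$ is leftmost and $\ell_i(v_i)$ is rightmost, so both miss $\Omega^-_{i,j}$, whatever $\tau_i^i$ is. The connected set $\Omega^-_{i,j}$ therefore lies in $\Omega^-_{i,i}$ and misses its four sides in the bands, so it is disjoint from $\Omega^+_{i,i}$. Finally, $\Omega^+_{i,i}$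 meets the bands only to the left of $\ell_i(v_{i-1})$ and to the right of $\ell_i(v_i)$, where no other sheet has walls.
\end{proof}

\begin{lemma}\label{lem:seifert}
Each $s_j$ is a Seifert surface of genus $g$ for $K$. It has a co-orientation that points to the right on walls, up on the positive octagon, and down on the negative octagons.
\end{lemma}

\begin{proof}
The sheet is properly embedded in $E(K)$. Its boundary consists of $\ell_j(v_0)\times0\subset B_0\times0$, of $\ell_j(v_k)\times1\subset B_k\times1$, and of one arc from bottom to top on each of the four annuli of $\partial O\times[0,1]$: each $\ell_j(v_i)$ has exactly one end on each circle of $\partial O$, and the side of the $i$-th octagon on that circle joins the ends of $\ell_j(v_{i-1})$ and $\ell_j(v_i)$. So $\partial s_j$ is a single curve that runs once along $K$.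

A positive octagon is on the left of the walls below it, so their right faces continue to its top face; it is on the right of the walls above it, so their right faces look onto its top face as well. A negative octagon is on the right of the walls below it and on the left of the walls above it, so in both cases the right faces continue to its bottom face. This gives the co-orientation, and $s_j$ is orientable.

The walls with $i=0$ and $i=k$ are attached along one edge only. So $s_j$ collapses to a connected graph with $k$ vertices, the octagons, and two edges between the $i$-th and the $(i+1)$-st vertex for $1\le i\le k-1=2g$. Hence $\chi(s_j)=k-2(k-1)=1-2g$, and the genus is $g$.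
\end{proof}

\subsection{Linking numbers}

For $1\le i\le2g$ let $A_i^{(j)}\subset s_j$ be the union of the $i$-th octagon, the two walls over $\ell_j(v_i)$ and the $(i+1)$-st octagon. It is orientable with nonempty boundary and Euler characteristic $0$, hence an annulus. Let $a_i^{(j)}$ be its core, with either orientation; it crosses each of the two octagons in one arc and lies at heights in $[\tau_i^j,\tau_{i+1}^j]$. The graph above shows that $a_1^{(j)},\dots,a_{2g}^{(j)}$ is a basis of $H_1(s_j)$. Let $V^{(j)}$ be the Seifert matrix of $s_j$ in this basis, and for fixed $j\ne j'$ let $L_{xy}=\operatorname{lk}(a_x^{(j')},a_y^{(j)})$. The matrix $V^{(j)}$ will show that $s_j$ is essential, and a comparison of $V^{(j)}$ with $L$ will show that $s_j$ and $s_{j'}$ are not parallel.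

\begin{lemma}\label{lem:linking}
Write $V=V^{(j)}$.
\begin{itemize}
\item[(a)] If $|x-y|\ge2$, then $V_{xy}=L_{xy}=0$.
\item[(b)] $V_{ii}=\pm2$ and $L_{ii}=\pm2$ for $1\le i\le2g$.
\item[(c)] Let $i\in\mathcal I$. If $i\ne j$, then $V_{i-1,i}=0$ and $V_{i,i-1}=\pm1$. If $i=j$, then $V_{i,i-1}=0$ and $V_{i-1,i}=\pm1$.
\item[(d)] Let $i\in\mathcal I$. At least one of $L_{i,i-1}$ and $L_{i-1,i}$ vanishes, and both vanish if $i\in\{j,j'\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The two curves are separated by a level sphere $P\times t$.

(b) Let $c_1,c_2$ be the arcs of $\ell(v_{i-1})$. Since $v_{i+1}\equiv v_{i-1}\pmod2$, the arcs of $\ell(v_{i+1})$ can be named $d_1,d_2$ so that $\partial d_\nu=\partial c_\nu$. Put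
\[
C_\nu=(c_\nu\times t_i)\cup(\partial c_\nu\times[t_i,t_{i+1}])\cup(d_\nu\times t_{i+1}),\qquad\nu=1,2 .
\]
Let $O_\nu\subset O$ be the two disks at the ends of $c_\nu$, and let $N_\nu$ be a slight enlargement of the union of $O_\nu\times[t_i-\delta,t_{i+1}+\delta]$, of the rectangle of $B_{i-1}$ around $c_\nu$ times $[t_i-\delta,t_i+\delta]$, and of the rectangle of $B_{i+1}$ around $d_\nu$ times $[t_{i+1}-\delta,t_{i+1}+\delta]$. These are disjoint solid tori with cores $C_1,C_2$. For every $j$, one boundary curve of $A_i^{(j)}$ consists of the side of the $i$-th octagon parallel to $c_1$, the side of the $(i+1)$-st octagon parallel to $d_1$, and sides of octagons and vertical edges of walls on $\partial O_1\times[0,1]$. It lies in $N_1$ and runs once around it, so it is homologous there to $\pm C_1$. The other boundary curve is described in the same way with the index $2$.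

Both $V_{ii}$ and $L_{ii}$ are linking numbers of cores of two disjoint annuli: $A_i^{(j)}$ and its push-off in the first case, $A_i^{(j)}$ and $A_i^{(j')}$ in the second. Slide one core within its annulus to the boundary curve in $N_1$ and the other core within its annulus to the boundary curve in $N_2$. By (F4), both numbers equal $\pm\operatorname{lk}(C_1,C_2)$.

An element of $SL_2(\mathbb Z)$ normalizes $\mathcal G$ and acts on $P$ preserving orientation; its product with the identity of $[-1,2]$ extends over the two balls and preserves linking numbers. Since $\det(v_{i-1},v_i)=1$, we may thus assume that $v_{i-1}=(0,-1)$, $v_i=(1,0)$ and $v_{i+1}=(4,1)$, with $c_1,c_2,d_1$ the images of $[(0,0),(0,1)]$, $[(1,0),(1,1)]$, $[(0,0),(4,1)]$. The rectangles $c_2\times[t_i,2]$ and $d_2\times[t_{i+1},2]$, suitably oriented, form a $2$-chain bounded by $C_2$ and a cycle in $P\times2$, which we cap off in the upper ball. The curve $C_1$ meets this chain only in $(d_1\cap c_2)\times t_{i+1}$, because $c_1\cap c_2=d_1\cap d_2=\emptyset$ and the ends of $c_1$ are not on $c_2\cup d_2$. The preimage of $c_2$ in $\mathbb R^2$ is the union of the vertical lines with odd first coordinate, and the segment $[(0,0),(4,1)]$ meets it in $(1,\frac14)$ and $(3,\frac34)$.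 These points lie on the lifts $[(1,0),(1,1)]$ and $[(3,0),(3,1)]$ of $c_2$, which differ by the translation by $(2,0)$, an element of $\mathcal G$. So the two lifts are oriented in the same direction, the two signs agree, and $\operatorname{lk}(C_1,C_2)=\pm2$.

(c) Drop the superscript $(j)$. If $i\ne j$, the $i$-th octagon is negative. It is pushed down, and the walls below it are pushed to their right, which is underneath the octagon. So $a_{i-1}^+$ lies strictly below the height $\tau_i^j$, while $a_i$ lies at heights at least $\tau_i^j$, and $V_{i-1,i}=0$. If $i=j$, the octagon is pushed up, and the walls above it are pushed to their right, which is over the octagon. So $a_i^+$ lies strictly above $\tau_i^j$, while $a_{i-1}$ lies at heights at most $\tau_i^j$, and $V_{i,i-1}=0$. The annuli $A_{i-1}$ and $A_i$ share only the $i$-th octagon, in which $a_{i-1}$ joins the two sides in $B_{i-1}$ and $a_i$ joins the two sides in $B_i$. These sides alternate, so $a_{i-1}\cdot a_i=\pm1$, and by (F5) the remaining entry is $\pm1$.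

(d) If $\tau_i^{j'}>\tau_i^j$, then $a_i^{(j')}$ lies above $a_{i-1}^{(j)}$ and $L_{i,i-1}=0$. If $\tau_i^{j'}<\tau_i^j$, then $a_{i-1}^{(j')}$ lies below $a_i^{(j)}$ and $L_{i-1,i}=0$. If $i\in\{j,j'\}$, Lemma~\ref{lem:disjoint} lets us move $\tau_i^i$ past the height of the other octagon through disjoint positions of the two sheets. Linking numbers do not change, and the two positions kill the two entries.
\end{proof}

\begin{remark}
With a coefficient $2m$ in place of $4$ in the recursion for $v_i$, the segment $[(0,0),(2m,1)]$ crosses $|m|$ odd vertical lines and the diagonal entries are $\pm m$. The proof of Lemma~\ref{lem:essential} uses $m\ne0$ and the proof of Lemma~\ref{lem:nonparallel} uses that $m$ is even, so $4$ is the smallest positive coefficient for which both apply.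
\end{remark}

\subsection{The sheets are essential and non-parallel}

\begin{lemma}\label{lem:essential}
Each $s_j$ is an essential surface in $E(K_g)$.
\end{lemma}

\begin{proof}
The matrix $V=V^{(j)}$ is tridiagonal with $V_{i,i-1}V_{i-1,i}=0$. The determinants $D_n$ of its upper left $n\times n$ blocks satisfy $D_n=V_{nn}D_{n-1}-V_{n,n-1}V_{n-1,n}D_{n-2}$, so $\det V=\prod_iV_{ii}=\pm2^{2g}\ne0$. The constant term and the coefficient of $t^{2g}$ in $\det(V-tV^T)$ both equal $\det V$, so the breadth is $2g$, and by (F5) no Seifert surface of $K$ has genus less than $g$. Suppose that $s_j$ is compressed along a disk with essential boundary. If the boundary does not separate $s_j$, the genus drops by one. If it separates, the part away from $\partial s_j$ has one boundary curve and is not a disk, so it has positive genus. In both cases the component containing $\partial s_j$ is a Seifert surface of genus less than $g$. Hence $s_j$ is incompressible.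

Let $\Delta$ be a disk with $\partial\Delta=\alpha\cup\beta$, $\alpha=\Delta\cap s_j$, $\beta=\Delta\cap\partial E(K)$. Since $s_j$ is two-sided, $\Delta$ lies on one side of $s_j$ along $\alpha$. So $\beta$, an arc in the annulus obtained by cutting $\partial E(K)$ along $\partial s_j$, has both ends on the same boundary circle, and together with an arc $\beta'\subset\partial s_j$ it bounds a disk in this annulus. Add this disk to $\Delta$ and push the union slightly into the interior of $E(K)$, keeping its boundary on $s_j$. By incompressibility $\alpha\cup\beta'$ bounds a disk in $s_j$, so $\alpha$ cuts off a disk. Finally, a surface of genus $g\ge2$ is neither a sphere nor a subsurface of a torus.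
\end{proof}

If $s_{j'}$ were parallel to $s_j$, it could serve as the push-off of $s_j$, and $L$ would be the Seifert matrix up to a change of basis. Modulo $2$ the diagonals vanish, and what remains are the entries next to the diagonal. The matrix $V^{(j)}$ has one odd entry at every level $i\in\mathcal I$, while $L$ has none at the two levels $j$ and $j'$ where the sheets use opposite squares. For $g=2$, Lemma~\ref{lem:linking} gives, modulo $2$,
\[
V^{(2)}\equiv\begin{pmatrix}0&1&0&0\\0&0&0&0\\0&1&0&0\\0&0&1&0\end{pmatrix},\qquad
V^{(3)}\equiv\begin{pmatrix}0&0&0&0\\1&0&1&0\\0&0&0&0\\0&0&1&0\end{pmatrix},\qquad
V^{(4)}\equiv\begin{pmatrix}0&0&0&0\\1&0&0&0\\0&1&0&1\\0&0&0&0\end{pmatrix},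
\]
each of rank $2$. For any two of the three sheets only one level of $\mathcal I=\{2,3,4\}$ is left, so $L$ has at most one odd entry and rank at most $1$. The general case is the same count.

\begin{lemma}\label{lem:nonparallel}
If $j\ne j'$, then $s_j$ and $s_{j'}$ are not parallel.
\end{lemma}

\begin{proof}
Suppose that they cobound a product region $R\cong s_j\times I$. If $R$ is on the positive side of $s_j$, then $(a_x^{(j)})^+$ is homologous in $R\setminus s_j$ to $\sum_z\Phi_{xz}a_z^{(j')}$ for a matrix $\Phi\in GL_{2g}(\mathbb Z)$. Taking linking numbers with $a_y^{(j)}\subset s_j$ gives $V^{(j)}=\Phi L$. If $R$ is on the negative side, the same argument with $(a_x^{(j)})^-$ gives $(V^{(j)})^T=\Phi L$. In both cases $V^{(j)}$ and $L$ have the same rank over $\mathbb Z_2$.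

Modulo $2$, the nonzero entries of $V^{(j)}$ are at the positions $(i,i-1)$, $i\in\mathcal I\setminus\{j\}$, and $(j-1,j)$. The submatrix with rows $i$ and columns $i-1$, $i\in\mathcal I\setminus\{j\}$, has ones on its diagonal and at most one further nonzero entry, so it is invertible and the rank of $V^{(j)}$ is at least $2g-2$. Modulo $2$, the matrix $L$ has at most one nonzero entry for each $i\in\mathcal I\setminus\{j,j'\}$ and no others, so its rank is at most $2g-3$. This is a contradiction.
\end{proof}

Since $|\mathcal I|=2g-1$, Lemmas~\ref{lem:disjoint}, \ref{lem:essential} and~\ref{lem:nonparallel} give the following.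

\begin{proposition}\label{prop:haken}
$H(E(K_g))\ge2g-1$ for every $g\ge2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Apply the construction of Section~\ref{sec:surface} to the surface $\Sigma$ of Lemma~\ref{lem:genustwo}. Here $h=2$, so $F$ has genus $6$. Fix a maximal system $\mathcal D$ as in Lemma~\ref{lem:middle}; by Proposition~\ref{prop:five} it can be taken of maximum cardinality. The pair $(F,\mathcal D)$ does not depend on $g$. Lemmas~\ref{lem:genustwo} and~\ref{lem:middle} give $c_{\mathcal D}(K_g;F)=0$, and Proposition~\ref{prop:haken} gives $H(E(K_g))\ge2g-1$. An inequality as in the last sentence of the theorem would give $0\ge\varphi(H(E(K_g)))$ for all $g$, while the right side tends to infinity.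
\end{proof}

\section{Counting essential surfaces through a drilled triangulation}\label{sec:count}

We turn to the positive results. In Section~\ref{sec:positive} a diagram of small complexity will produce a small triangulation, not of $E(K)$ itself, but of $E(K)$ with a link $\kappa$ drilled out. The essential surfaces of $E(K)$ may meet $\kappa$ arbitrarily often. This costs little: we treat the solid tori around $\kappa$ as additional cells, which the surfaces meet in meridian disks, and the regions between consecutive meridian disks are products.

\begin{proposition}\label{prop:count}
Let $K$ be a nontrivial knot, $M=E(K)$, and let $\kappa\subset\operatorname{int}M$ be a possibly empty link with $|\kappa|$ components and tubular neighborhood $W=\bigsqcup W_l$. If $X=M\setminus\operatorname{int}W$ has a simplicial triangulation with $t$ tetrahedra, then $H(M)\le6t+|\kappa|+1$.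
\end{proposition}

The plan is the normal surface argument. We isotope a family of essential surfaces until it meets every tetrahedron in disks that fall into at most five parallelism classes. All but boundedly many complementary regions in a tetrahedron are then products, and a component of the complement built from products only is an $I$-bundle, which is almost never allowed. The new difficulty is that incompressibility and irreducibility are available in $M$ and not in $X$. The isotopies must therefore be performed in $M$ and may sweep across components of $\kappa$. They remain under control because we minimize the intersection with $\kappa$ before anything else.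

\begin{proof}
By (F1) and (F2), $M$ is irreducible and $\partial M$ is incompressible. Let $\mathcal S=S_1\sqcup\dots\sqcup S_m$ be a union of disjoint, pairwise non-parallel essential surfaces. No $S_i$ is a disk, since its boundary would bound a disk in $\partial M$ and $S_i$ would be parallel into $\partial M$. Every curve of $\partial\mathcal S$ is essential in $\partial M$: an innermost inessential curve, pushed into its surface $S_i$, would bound a disk in $S_i$ by incompressibility, and $S_i$ would be a disk. By (F2), no component of $\mathcal S$ is a closed surface in a ball.

\medskip\noindent\textbf{Step 1: two moves.}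
\emph{Move I.} Let $\Delta\subset\operatorname{int}M$ be a disk with $\Delta\cap\mathcal S=\partial\Delta\subset S_i$. Then $\partial\Delta$ bounds a disk $E\subset S_i$, and $E\cup\Delta$ bounds a ball $B\subset\operatorname{int}M$. Each $S_j$, $j\ne i$, and $S_i\setminus E$ is connected and misses $\partial B$; if one of them lay in $B$, a component of $\mathcal S$ would be a closed surface in a ball. So $\mathcal S\cap B=E$. Take a thin product neighborhood $\Delta\times[-1,1]$ that meets $\mathcal S$ in $\partial\Delta\times[-1,1]$ and $E$ in $\partial\Delta\times[-1,0]$. Since $B$ contains no point of $\partial\Delta\times(0,1]$, it meets the product in $\Delta\times[-1,0]$. An isotopy across the ball $B\cup(\Delta\times[0,\frac12])$ replaces $E_*=E\cup(\partial\Delta\times[0,\frac12])$ by $\Delta_*=\Delta\times\frac12$ and fixes the rest of $\mathcal S$.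

\emph{Move II.} Let $\Delta$ be a disk with $\partial\Delta=\alpha\cup\beta$, $\alpha=\Delta\cap\mathcal S\subset S_i$, $\beta=\Delta\cap\partial M$. Then $\alpha$ cuts off a disk $E\subset S_i$. The boundary of the disk $E\cup\Delta$ bounds a disk $G\subset\partial M$, and $E\cup\Delta\cup G$ bounds a ball $B$. Again $\mathcal S\cap B=E$: otherwise a component of $\mathcal S$ would lie in $B$, so it would be closed or have a boundary curve in the disk $G$. With a product neighborhood $\Delta\times[-1,1]$ that meets $\mathcal S$ in $\alpha\times[-1,1]$, $\partial M$ in $\beta\times[-1,1]$ and $E$ in $\alpha\times[-1,0]$, an isotopy replaces $E_*=E\cup(\alpha\times[0,\frac12])$ by $\Delta_*=\Delta\times\frac12$.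

\medskip\noindent\textbf{Step 2: minimal position.}
Call a position of $\mathcal S$ \emph{admissible} if $\mathcal S$ is transverse to $\kappa$ and to all simplices of $X$, and if for each $l$ some homeomorphism of pairs from $(W_l,\kappa\cap W_l)$ to $(D^2\times S^1,0\times S^1)$ carries $\mathcal S\cap W_l$ to finitely many disks $D^2\times\theta$. Among the admissible positions isotopic to $\mathcal S$ in $M$ choose one that minimizes, in lexicographic order, the number $|\mathcal S\cap\kappa|$, the \emph{weight} $|\mathcal S\cap X^{(1)}|$, and the total number of circle components of $\mathcal S\cap\sigma$ over all $2$-simplices $\sigma$. A surface transverse to $\kappa$ meets a very thin tube around $\kappa$ in standard meridian disks, and a radial isotopy fixing $\kappa$ expands this tube onto $W$. So $|\mathcal S\cap\kappa|$ is minimal among all isotopic surfaces transverse to $\kappa$, admissible or not. This has two consequences for either move.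
\begin{itemize}
\item[(A)] If $\Delta\cap\kappa=\emptyset$, then $E\cap\kappa=\emptyset$, since otherwise the move reduces $|\mathcal S\cap\kappa|$.
\item[(B)] If $\Delta\cap W=\emptyset$ and $\partial E\cap W=\emptyset$, then $E\cap W=\emptyset$, since every component of $\mathcal S\cap W$ meets $\kappa$. The move then leaves $\mathcal S\cap W$ unchanged and leads to an admissible position.
\end{itemize}

\medskip\noindent\textbf{Step 3: no $2$-simplex $\sigma$ contains a circle of $\mathcal S\cap\sigma$.}
If $\sigma\subset\partial X$, the circle would be a curve of $\partial\mathcal S$ or a meridian of some $W_l$ bounding a disk in a torus of $\partial X$. Otherwise an innermost circle bounds a disk $\Delta\subset\operatorname{int}\sigma\subset\operatorname{int}X$. Apply Move I; (B) holds, and $\Delta_*$ misses the $2$-skeleton. Since $\partial E_*$ misses the $2$-skeleton too, the move deletes entire components of the intersection of $\mathcal S$ with $2$-simplices, among them $\partial\Delta$, and creates none. The weight does not increase and the number of circles drops.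

\medskip\noindent\textbf{Step 4: no arc of $\mathcal S\cap\sigma$ has both ends on one edge $e$.}
Otherwise an outermost such arc $\alpha$ cuts off a disk $\Delta\subset\sigma$ with $\partial\Delta=\alpha\cup\beta$, $\beta\subset\operatorname{int}e$ and $\Delta\cap\mathcal S=\alpha$. The only edge near $\Delta$ is $e$. There are four cases.

\emph{(a) $e\not\subset\partial X$.} Then $\Delta\subset\operatorname{int}X$, and pushing $\mathcal S$ across $\Delta$ and past $\beta$ reduces the weight by $2$.

\emph{(b) $\sigma\subset\partial X$.} Push the curve of $\mathcal S\cap\partial X$ containing $\alpha$ across $\Delta$ and past $\beta$ inside $\partial X$, and extend this to an isotopy of $M$ that is supported near $\Delta$ and preserves $W$. The position stays admissible and the weight drops by $2$.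

\emph{(c) $e\subset\partial M$, $\sigma\not\subset\partial X$.} Apply Move II; (B) holds. The product $\Delta\times[-1,1]$ meets the $1$-skeleton only in $\beta\times0$, so $\Delta_*$ has weight $0$, while $E_*$ contains the two ends of $\beta$. The weight drops by at least $2$.

\emph{(d) $e\subset\partial W_l$, $\sigma\not\subset\partial X$.} The arc $\beta$ lies in an annulus $R$ obtained by cutting $\partial W_l$ along the $d\ge1$ meridian circles of $\mathcal S\cap\partial W_l$.

Suppose first that $\beta$ spans $R$. If $d=1$, then $\beta$ leaves $S_i$ on one side and returns on the other, although $\Delta$ lies on one side of the two-sided surface $S_i$ along $\alpha$. So $d\ge2$, and $\beta$ joins two different meridian disks $D_1,D_2$, which bound a part $(D^2\times I,0\times I)$ of $(W_l,\kappa\cap W_l)$. We may choose this product structure so that $\beta=y\times I$. If $\rho$ is the radius of $D^2$ ending at $y$, then $\Delta\cup(\rho\times I)$ is a disk whose boundary is the union of the arc $0\times I\subset\kappa$ and an arc in $S_i$, and which has no other points on $\mathcal S$ or $\kappa$. Pushing $S_i$ across it and past $0\times I$ removes two points of $\mathcal S\cap\kappa$, a contradiction.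

So $\beta$ cuts off a disk $G\subset R$ with $\partial G=\beta\cup\beta'$, where $\beta'\subset\partial D_1$ for a component $D_1$ of $\mathcal S\cap W_l$. Apply Move I to $\Delta'=\Delta\cup G$, with $\partial\Delta'=\alpha\cup\beta'$. The disk $G$ may be crossed by many edges, so we have to know on which side of $G$ the copy $\Delta'_*$ lies. By (A), $E\cap\kappa=\emptyset$. The interior of each component of $\mathcal S\cap W$ misses $\partial E$ and meets $\kappa$, so it misses $E$. Thus $E\subset X$ and $E\cap W=\beta'$, and along $\beta'$ the surface $S_i$ continues beyond $E$ into $D_1$. The ball $B$ lies between $E$ and $G$ along $\beta'$, that is, on the side of $G$ facing $X$. Hence the part of $\Delta'_*$ parallel to $G$ lies in $\operatorname{int}W_l$, where there are no edges. It leaves $W_l$ through an arc of $\partial W_l$ parallel to $\beta$ just outside $G$, and the remaining part is a parallel copy of $\Delta$, of weight $0$ as in case (c). In $W$ the only change is that a strip of $D_1$ along $\beta'$ is replaced by a parallel copy of $G$; this is the effect of an isotopy of $W_l$ supported near $G$, which fixes $\kappa$ and the other disks. So the new position is admissible, $|\mathcal S\cap\kappa|$ is unchanged, and the weight has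 dropped by at least $2$ because the ends of $\beta$ lie in $E$.

\medskip\noindent\textbf{Step 5: every component of $\mathcal S\cap\Theta$, $\Theta$ a tetrahedron, is a disk.}
No component is closed, and by Step 3 every curve of $\mathcal S\cap\partial\Theta$ crosses an edge. Suppose that there are components other than disks. Among their boundary curves choose one, $\lambda\subset\partial Y$, that bounds a disk $D_\lambda\subset\partial\Theta$ containing no other such curve. All curves of $\mathcal S$ inside $D_\lambda$ bound disk components of $\mathcal S\cap\Theta$. Replace slight enlargements of the subdisks of $D_\lambda$ bounded by the outermost of these curves by parallel copies of the corresponding disk components, and push the result into $\operatorname{int}\Theta$. This gives a disk $\Delta\subset\operatorname{int}\Theta$ with $\Delta\cap\mathcal S=\partial\Delta$ parallel to $\lambda$ in $Y$. Apply Move I; (B) holds. The disk $E$ contains one of the two parts into which $\partial\Delta$ divides $Y$. One part contains $\lambda$. The other part is not a disk, so if it lies in the disk $E$ it has a further boundary curve. In both cases $E$ contains a curve of $\mathcal S\cap\partial\Theta$ and has positive weight, while $\Delta_*\subset\operatorname{int}\Theta$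 has weight $0$.

\medskip\noindent\textbf{Step 6: at most six regions per tetrahedron are not products.}
A curve of $\mathcal S\cap\partial\Theta$ does not bound a disk in $\partial\Theta$ free of vertices, and a subarc of such a curve does not cobound such a disk with a subarc of an edge. Indeed, the edges would cut the disk along arcs, and an outermost part would lie in one face and be bounded by an arc of an edge and an arc of $\mathcal S$, contrary to Step 4. So each curve separates the four vertices as $1+3$ or as $2+2$. Two disjoint curves that cut off the same single vertex cobound an annulus without vertices, and so do any two disjoint curves of type $2+2$, since the two disjoint disks that they bound already contain all four vertices. The curves thus fall into at most five parallelism classes; we do not need to know their lengths.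

Call a component of $\Theta$ cut along $\mathcal S$ a \emph{product region} if it lies between two consecutive disks of one class. It is a ball $D^2\times I$ whose side $\partial D^2\times I\subset\partial\Theta$ contains no vertex and is cut by edges along spanning arcs into rectangles, each in one face. If $\Theta$ contains $N$ disks, there are $N+1$ regions, of which at least $N-5$ are product regions. At most six are not.

\medskip\noindent\textbf{Step 7: the count.}
Call a piece $R$ of $M$ cut along $\mathcal S$ \emph{good} if all its regions in tetrahedra are product regions and it contains no $W_l$ disjoint from $\mathcal S$. At most $6t+|\kappa|$ pieces are not good.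

Let $R$ be good. Declare the segments of edges in $R$ to be fibers, extend the fibration over the rectangles in the faces, and then over the product regions. This makes $R\cap X$ an $I$-bundle whose fibers end on $\mathcal S$. Each component of $R\cap\partial W$ is an annulus between consecutive meridians and is a union of fibers. An $I$-bundle over a circle whose total space is an annulus is trivial, so these fibers span the annulus, and the fibration extends over the adjacent part $D^2\times I$ of $W$. Hence $R$ is an $I$-bundle over a compact connected surface; its horizontal boundary consists of copies of components of $\mathcal S$, and its vertical boundary lies in $\partial M$. If the bundle is trivial, its two ends lie on different surfaces $S_i,S_j$, which are then parallel, or on the two sides of one $S_i$, in which case $M$ is obtained by gluing the ends of $R$ and $m=1$.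

Assume $m\ge2$; for $m\le1$ there is nothing to prove. Then every good piece $R$ is a nontrivial bundle. Its zero section $Z_R$ is properly embedded in $M$, and some loop $\gamma_R\subset\operatorname{int}R$ crosses $Z_R$ exactly once: follow a parallel copy of a loop over which the bundle is nontrivial and close up along a fiber. If there were two good pieces $R,R'$, the intersection numbers modulo $2$ with $Z_R$ and $Z_{R'}$ would be two homomorphisms $H_1(M;\mathbb Z_2)\to\mathbb Z_2$ that are independent, as their values on $\gamma_R$ and $\gamma_{R'}$ show. But $H_1(M;\mathbb Z_2)=\mathbb Z_2$ by (F6). So there are at most $6t+|\kappa|+1$ pieces.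

Form the graph with a vertex for each piece and an edge for each $S_i$. Collapsing pieces and bicollars maps $M$ onto this graph, surjectively on $\pi_1$; so the graph is connected, and its first Betti number is at most that of $M$, which is $1$. The number of edges is therefore at most the number of vertices, and $m\le6t+|\kappa|+1$.
\end{proof}

\section{Disks, annuli and pairs of pants}\label{sec:positive}

In this section we prove Theorem~\ref{thm:positive}. If all components of $F\setminus\Gamma$ are disks, the graph $\Gamma\cup D$ cuts $F$ into a number of disks linear in $c(D)+|D\cap\Gamma|$, and one triangulates directly. In an annulus the diagram can wind arbitrarily often at no cost, and the following example shows how we deal with this.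

\begin{example}\label{ex:cable}
Let $F=\partial N(J)$ for a nontrivial knot $J$, with meridian $\mu$ and longitude $\lambda$. By (F2) a maximal system consists of one meridian disk, so $\Gamma=\mu$ and $F\setminus\Gamma$ is an annulus. For coprime $p>0$ and $q$, the class $p\lambda+q\mu$ contains a simple closed curve that meets $\mu$ in $p$ points and $\lambda$ in $|q|$ points. For fixed $p$ these are infinitely many isotopy classes of curves on $F$ with $c(D)+|D\cap\Gamma|=p$, while the graph $\mu\cup\lambda\cup D$ grows with $|q|$. A Dehn twist along a curve $\delta$ parallel to $\mu$ sends $p\lambda+q\mu$ to $p\lambda+(q\pm p)\mu$, so a power of it reduces the curve to one with $|q|<p$. The twist extends to the complement in $S^3$ of two solid tori around copies of $\delta$ pushed to the two sides of $F$. So after drilling out these two curves, the exterior of the twisted knot is homeomorphic to the exterior of a link with a diagram of size linear in $p$, and Proposition~\ref{prop:count} applies.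
\end{example}

The general proof has the same three steps: untwist, drill, triangulate. \emph{Constants} depend only on $(F,\Gamma)$ and on auxiliary choices made once for $(F,\Gamma)$, which we call \emph{fixed}. Let $D$ be a diagram of $K$, $c=c(D)$, $n=|D\cap\Gamma|$. A quantity is \emph{linear} if it is at most $a(c+n)+b$ for constants $a,b$. We show that $H(E(K))$ is linear. For the trivial knot this is Example~\ref{ex:unknot}, so let $K$ be nontrivial. If $F$ is a sphere and $\Gamma=\emptyset$, replace $\Gamma$ by a fixed circle and isotope $D$ off one of the two disks that it bounds; this changes neither $c$ nor $n=0$. So we may assume that all components of $F\setminus\Gamma$ are disks, annuli or pairs of pants. We use a fixed bicollar $F\times[-2,2]$. An isotopy of $D$ in $F$ does not change the knot.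

\subsection{Untwisting}

Let $N'$ be a fixed regular neighborhood of $\Gamma$, made of disks around the points where curves of $\Gamma$ meet and of strips $\gamma\times[-2,2]$ along the remaining arcs and circles $\gamma=\gamma\times0$ of $\Gamma$. Let $N\subset N'$ be a smaller regular neighborhood such that $N'\setminus\operatorname{int}N$ is a union of \emph{collars} of the circles of $\partial N'$, which meet the strips in $\gamma\times[1,2]$ and $\gamma\times[-2,-1]$. Let $Y$ run over the components of $F\setminus\operatorname{int}N'$; they are compact disks, annuli and pairs of pants. Fix a union $\Lambda$ of disjoint arcs with ends on $\Gamma$: in each annulus of $F\setminus\Gamma$ one arc joining its two ends, and in each pair of pants one arc joining the first end to the second and one joining the second end to the third. We take $\Lambda\cap N'$ to consist of segments $x\times[0,2]$ or $x\times[-2,0]$ in the strips. All components of $F\setminus(\Gamma\cup\Lambda)$ are open disks.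

By an isotopy of $F$ preserving $\Gamma$, slide the points of $D\cap\Gamma$ into the strips and off the ends of $\Lambda$, and expand a very thin neighborhood of $\Gamma$ onto $N'$. Afterward $D\cap N'$ consists of $n$ segments $x\times[-2,2]$, disjoint from $\Lambda$.

The number $|D\cap\Lambda|$ is not controlled. But there are other arcs with the same ends that meet $D$ in few points. Let $D_Y=D\cap Y$ have $c_Y$ crossings and $e_Y$ endpoints on $\partial Y$. As a graph it has at most $m_Y=2c_Y+e_Y+1$ edges, where the last term allows for $D$ being a circle without vertices. Any two points of $\partial Y\setminus D$ are joined by an embedded arc that visits each component of $Y\setminus D_Y$ at most once: follow a shortest path in the graph of adjacent components. Such an arc crosses each edge at most once, so it meets $D_Y$ in at most $m_Y$ points. For a pair of pants, choose the first arc in this way, cut along it, and choose the second arc in the resulting annulus, where the graph has at most $2m_Y$ edges. We obtain arcs $\Lambda'_Y\subset Y$ that join the same pairs of points as the arcs of $\Lambda\cap Y$, with $|\Lambda'_Y\cap D|\le3m_Y$.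

Both $\Lambda'_Y$ and $\Lambda\cap Y$ cut $Y$ into a disk. Reading the boundary of this disk in the direction induced by the orientation, we see the arcs of $\partial Y$ and the sides of the cutting arcs in an order that depends only on the endpoints and on how they are paired. So there is a homeomorphism between the boundaries of the two disks that is the identity on $\partial Y$ and respects the gluings. Extending it over the disks gives a homeomorphism $f_Y$ of $Y$ that fixes $\partial Y$ pointwise and maps $\Lambda'_Y$ to $\Lambda\cap Y$. Let $f_Y$ be the identity if $Y$ is a disk, and let $f$ be the homeomorphism of $F$ that equals $f_Y$ on each $Y$ and the identity on $N'$. Put $D_0=f(D)$, a diagram of some knot $K_0$. It has $c$ crossings and agrees with $D$ in $N'$.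

Here the hypothesis on $F\setminus\Gamma$ enters. The mapping class groups relative to the boundary of the annulus and of the pair of pants are $\mathbb Z$ and $\mathbb Z^3$, generated by Dehn twists along boundary-parallel curves \cite[Prop.~2.4 and \S3.6]{FM}. Such twists can be slid from $Y$ into the adjacent collars. Let $\delta_1,\dots,\delta_r$ be fixed core curves of the collars adjacent to annuli and pairs of pants, with fixed annular neighborhoods $A_l$ in the interiors of the collars. Then $f^{-1}$ is isotopic to a product $\eta$ of powers of Dehn twists supported in the $A_l$, and $D=f^{-1}(D_0)$ is isotopic in $F$ to $\eta(D_0)$. Since $\sum c_Y=c$ and $\sum e_Y=2n$,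
\[
|D_0\cap\Lambda|=\sum_Y|D\cap\Lambda'_Y|\le6c+6n+\text{const},\qquad |D_0\cap\Gamma|=n,\qquad\Bigl|D_0\cap\bigcup_l\delta_l\Bigr|\le2n .
\]
The exponents of the twists are not bounded. What matters is that the curves $\delta_l$ are disjoint, fixed, and crossed by $D_0$ a linear number of times.

\subsection{Drilling}

Place $K_0$ in $F\times[-\frac12,\frac12]$ over $D_0$. Let $T_l^+=A_l\times[\frac58,\frac78]$ and $T_l^-=A_l\times[-\frac78,-\frac58]$; these are $2r$ disjoint solid tori with cores $\delta_l\times\{\pm\frac34\}$, whose union we call $\kappa$. On the complement of the interiors of the $T_l^\pm$ define $\Phi$ to be $\eta\times\mathrm{id}$ on $F\times[-\frac34,\frac34]$ and the identity elsewhere. The map $\eta\times\mathrm{id}$ preserves each $A_l\times\{u\}$, and the two definitions overlap only in $(F\setminus\bigcup\operatorname{int}A_l)\times\{\pm\frac34\}$, where $\eta$ is the identity. So $\Phi$ is a self-homeomorphism of $S^3\setminus\bigcup\operatorname{int}T_l^\pm$. The knot $\Phi(K_0)$ has diagram $\eta(D_0)$, so it is isotopic to $K$, and we take it as $K$. Consequently $E(K)\setminus\bigcup\operatorname{int}T_l^\pm$ is homeomorphic to the exterior of the link $\mathcal L=K_0\cup\kappa$. If this exterior has a simplicial triangulation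 with $t$ tetrahedra, Proposition~\ref{prop:count} gives $H(E(K))\le6t+2r+1$. It remains to find one with $t$ linear.

\subsection{Triangulating}

By a \emph{generalized triangulation} we mean a decomposition into simplices glued along faces by affine maps, in which the interior of each simplex of each dimension is embedded. Its second barycentric subdivision is simplicial: after the first subdivision the vertices of a simplex are barycenters of cells of different dimensions, so every closed simplex is embedded, and the next subdivision is the complex of chains of faces. Each subdivision multiplies the number of triangles of a surface by $6$ and the number of tetrahedra of a $3$-manifold by $24$.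

\emph{The surface.} Let $G=\Gamma\cup\Lambda\cup\bigcup_l\delta_l\cup D_0$, with a vertex added on every circle that has none. Apart from a fixed number of fixed vertices, its vertices are the crossings of $D_0$ and the points of $D_0$ on $\Gamma$, $\Lambda$ and the $\delta_l$. These have valence $4$ and are linear in number, so $G$ has linearly many edges. The graph $\Gamma\cup\Lambda$ is connected: the complement of its regular neighborhood consists of disks, each attached along a single circle, and $F$ is connected. Each $\delta_l$ meets $\Lambda$, because every end of an annulus or pair of pants receives an arc of $\Lambda$. If $D_0$ misses the rest of $G$, add one connecting edge. Now $G$ is connected. A simple closed curve in $F\setminus G$ bounds a disk in $F\setminus(\Gamma\cup\Lambda)$, and this disk misses the connected graph $G\supset\Gamma\cup\Lambda$. So all components of $F\setminus G$ are open disks. Cone each of them from a center; this gives a generalized triangulation with two triangles for every edge of $G$. Let $\mathcal C$ be its second barycentric subdivision. It is simplicial, has linearly many triangles, and contains $G$, with every edge of $G$ divided into four. In particular the vertices of $D_0$ adjacent to crossings along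 $D_0$ are not crossings, and each of them is adjacent to a crossing along only one edge.

\emph{The layer $F\times[-1,1]$.} Order the vertices of $\mathcal C$ and cut $F\times[-1,1]$ at the levels $-\frac34,0,\frac14,\frac34$. Divide each prism over a triangle $uvw$, $u<v<w$, between consecutive levels into the three tetrahedra $u_0v_0w_0w_1$, $u_0v_0v_1w_1$, $u_0u_1v_1w_1$, where the subscripts $0,1$ denote the lower and the upper copy. The rectangle over an edge $uv$, $u<v$, is always divided along $u_0v_1$, so the subdivisions are compatible. The link $\mathcal L$ lies in the $1$-skeleton: $\kappa$ runs at the levels $\pm\frac34$, and $K_0$ runs at level $0$, except that at each crossing the two edges of the upper strand are lifted to level $\frac14$ and joined to level $0$ by the vertical edges over their outer endpoints.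

\emph{The rest of $S^3$.} The triangulation $\mathcal C$ depends on $D$, and the complement of $F\times[-2,2]$ may be complicated, so we interpolate to a fixed triangulation. Give the two components of $S^3\setminus(F\times(-2,2))$ fixed triangulations containing $(\Gamma\cup\Lambda)\times\{\pm2\}$ as subcomplexes. Regard $\Gamma\cup\Lambda$ as a fixed graph. In $F\times[1,2]$, the rectangle $\epsilon\times[1,2]$ over an edge $\epsilon$ of $\Gamma\cup\Lambda$ is a polygon, whose sides are the edges of $\mathcal C$ at the bottom, the edges of the fixed triangulation at the top, and two vertical segments; cone it from an interior point. For each component $Q$ of $F\setminus(\Gamma\cup\Lambda)$, the region over $Q$ is a ball with some identifications on its boundary sphere, which is triangulated by $\mathcal C$ at the bottom, by the fixed triangulation at the top, and by the coned rectangles along the side; cone it from an interior point. This is the place where it is needed that $\Gamma\cup\Lambda$ cuts $F$ into disks. There is one tetrahedron for each triangle at the bottom or top and two for each triangle in a rectangle, so their number is linear. Treat $F\times[-2,-1]$ in the same way.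

We now have a generalized triangulation of $S^3$ with linearly many tetrahedra and with $\mathcal L$ in its $1$-skeleton. Two barycentric subdivisions make it simplicial. After two more, the star of $\mathcal L$ is a regular neighborhood, and the simplices outside its interior triangulate the exterior of $\mathcal L$. Their number $t$ is linear. Therefore $H(E(K))\le a(c+n)+b$ with constants $a>0$ and $b\ge1$, and Theorem~\ref{thm:positive} holds with $C_1=1/a$ and $C_2=b/a$. \qed

\section{Handlebody sides and sharpness}\label{sec:handlebody}

\begin{proof}[Proof of Corollary~\ref{cor:handlebody}]
Let $M_1$ be a side that is a handlebody, $\mathcal D_1\subset\mathcal D$ the disks in $M_1$, and $\Gamma_1=\partial\mathcal D_1$. The system $\mathcal D_1$ is maximal in $M_1$. We show that $\Gamma$ satisfies the hypothesis of Theorem~\ref{thm:positive}. If $F$ is a sphere, then $\Gamma=\emptyset$ and we are done. If $M_1$ is a solid torus, disjoint compressing disks are parallel, so $\mathcal D_1$ is one meridian disk and $\Gamma_1$ cuts $F$ into an annulus.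

Let $M_1$ have genus at least $2$. We claim that $\Gamma_1$ cuts $F$ into pairs of pants. Let $E$ be a properly embedded disk in a piece $Y$ of $M_1$ cut along $\mathcal D_1$, disjoint from the scars. If $\partial E$ bounds a disk in $F$, this disk contains no curve of $\Gamma_1$, so $\partial E$ bounds a disk without scars in $\partial Y$. If $E$ is parallel to a disk $E'\in\mathcal D_1$, then $\partial E$ and $\partial E'$ cobound an annulus in $F$. Another curve of $\Gamma_1$ in this annulus would be essential in it, and its disk would be parallel to $E'$ by Lemma~\ref{lem:sides}; so there is none, and $\partial E$ bounds a disk with exactly one scar in $\partial Y$. By maximality, then, the boundary of every such $E$ bounds a disk in $\partial Y$ with at most one scar.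

The pieces are handlebodies by (F6). A piece of positive genus contains a disk whose boundary does not separate $\partial Y$, and it can be isotoped off the scars. A ball with at least four scars contains a disk with at least two scars on each side. Both are excluded by the previous paragraph. A ball without scars would be $M_1$; a ball with one scar would make a curve of $\Gamma_1$ inessential; a ball with two scars would give two parallel disks or make $M_1$ a solid torus. So every piece is a ball with three scars, which proves the claim.

Now cut further along $\Gamma_2$. Its curves are disjoint and essential in $F$, so they meet the annulus or the pairs of pants in disjoint properly embedded arcs and in closed curves that bound no disks. Let $Z$ be a compact planar surface with $b$ boundary circles. An arc joining two different circles cuts $Z$ into a planar surface with $b-1$ circles. An arc with both ends on one circle cuts it into two planar surfaces with $b_1+b_2=b+1$ and $b_1,b_2\ge1$. A closed curve that bounds no disk cuts it into two with $b_1+b_2=b+2$ and $b_1,b_2\ge2$. In each case no part has more than $b$ boundary circles. So all components of $F\setminus\Gamma$ are disks, annuli or pairs of pants, and Theorem~\ref{thm:positive} applies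 to a diagram realizing $c_{\mathcal D}(K;F)$.

By (F1), a sphere bounds a ball and a torus bounds a solid torus, and a Heegaard surface bounds handlebodies on both sides by definition.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(i) Take $\Sigma,\mu_1,\mu_2$ from Lemma~\ref{lem:genustwo}. The diagrams given there have $c(D)+|D\cap(\mu_1\cup\mu_2)|=2$, while $H(E(K_g))\ge2g-1$ by Proposition~\ref{prop:haken}.

(ii) Let $K$ be the sum of $n\ge2$ trefoils. Joining $n$ standard diagrams gives $c(K;S^2)\le3n$. View $K$ as an unknot with trefoils tied into $n$ disjoint small balls. Then $E(K)$ is the union of a solid torus $D^2\times S^1$, in which $S^1$ is the meridian direction of $K$, and of $n$ trefoil exteriors attached along annuli $\iota_i\times S^1$ over disjoint arcs $\iota_i\subset\partial D^2$. Adding a collar of the boundary of each trefoil exterior to the solid torus turns the latter into $Z\times S^1$, where $Z$ is a disk with $n$ holes. So $E(K)$ is $Z\times S^1$ with trefoil exteriors glued to $n$ of its $n+1$ boundary tori. Call these tori $T_1,\dots,T_n$.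

Each $T_i$ is $\pi_1$-injective in its trefoil exterior by (F2) and in $Z\times S^1$. By van Kampen's theorem $\pi_1(E(K))$ is an iterated amalgamated product in which the groups of all parts inject. So the $T_i$ are incompressible, and being closed they are $\partial$-incompressible. For $i\ne j$ the region between $T_i$ and $T_j$ has the third boundary component $\partial E(K)$, so it is not a product $T^2\times I$. The region between $T_i$ and $\partial E(K)$ has fundamental group containing $\pi_1(Z)\times\mathbb Z$, which is not abelian because $n\ge2$, so it is not a product either. Hence $H(E(K))\ge n$. In particular $c(K;S^2)\le3H(E(K))$ for knots with arbitrarily large Haken number.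
\end{proof}

\begin{remark}
The same knots $K_g$ appear on both sides of the dichotomy. The surface $\Sigma$ of Lemma~\ref{lem:genustwo} is a Heegaard surface, so by Corollary~\ref{cor:handlebody} and Proposition~\ref{prop:haken} the complexity $c_{\mathcal D}(K_g;\Sigma)$ grows at least linearly in $g$ for every maximal system $\mathcal D$ for $\Sigma$. The curves $\mu_1,\mu_2$ bound compressing disks of $\Sigma$, but these two disks do not form a maximal system. Passing from $\Sigma$ to the surface $F$ of Section~\ref{sec:surface} keeps the simple closed curves and moves all the disks of a suitable maximal system away from them.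
\end{remark}

\begin{thebibliography}{9}

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Ozawa}
Makoto Ozawa, \emph{Crossing Numbers of Knots on Closed Surfaces}, arXiv:2602.21659 (2026).

\end{thebibliography}
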